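\title{Entire zero mean curvature graphs over a time-like plane in Lorentz--Minkowski space are not of mixed type}

\begin{abstract}
We consider entire solutions $f(t,x)$ of the zero mean curvature equation for graphs $y=f(t,x)$ over a time-like plane in Lorentz--Minkowski $3$-space. We prove that if the graph has a single space-like point, then $f$ is affine. Consequently no such graph contains both space-like and time-like points, in contrast with entire graphs over space-like and light-like planes. The proof maps a space-like region conformally onto a horizontal strip, half-plane or plane and studies one holomorphic function with positive imaginary part on it. A real analytic solution of mixed type on the plane minus a closed half-line shows that the result depends on the graph being entire.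
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{R}^3_1$ be Lorentz--Minkowski $3$-space, with coordinates $(t,x,y)$ and inner product $\langle\,,\rangle=-dt^2+dx^2+dy^2$. A plane is \emph{space-like}, \emph{time-like} or \emph{light-like} according as the inner product restricted to it is positive definite, indefinite and non-degenerate, or degenerate. A point of a surface is given the type of its tangent plane. Mean curvature is defined at the space-like and the time-like points, and a \emph{ZMC-surface} (zero mean curvature surface) is a surface whose mean curvature vanishes at all of these. It is of \emph{mixed type} if it has both space-like and time-like points. An \emph{entire ZMC-graph} is a ZMC-surface that is the graph of a smooth function on a whole plane, and it is of \emph{type S}, \emph{T} or \emph{L} according as this plane is space-like, time-like or light-like.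

Entire ZMC-graphs of mixed type exist in type S, for example the so-called Kobayashi surfaces, and there is also one of type L. The following question comes from Komatsu and Umehara \cite{KU}.

\medskip
\noindent\textbf{Question.} \emph{Is there an entire ZMC-graph of type T that is of mixed type?}
\medskip

All time-like planes are congruent under isometries of $\mathbb{R}^3_1$, so a graph of type T may be written as $Y(t,x)=(t,x,f(t,x))$. Its induced metric is $E\,dt^2+2F\,dt\,dx+G\,dx^2$, where
\[
E=f_t^2-1,\qquad F=f_tf_x,\qquad G=1+f_x^2,\qquad B:=EG-F^2=f_t^2-f_x^2-1 .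
\]
Since $G>0$, a point is space-like, time-like or light-like according as $B>0$, $B<0$ or $B=0$. The graph is a ZMC-surface when
\begin{equation}\label{eq:zmc}
Q:=(1-f_t^2)\,f_{xx}+2f_tf_x\,f_{tx}-(1+f_x^2)\,f_{tt}=0 .
\end{equation}
As $-Q=Gf_{tt}-2Ff_{tx}+Ef_{xx}$, the equation is elliptic where $B>0$ and hyperbolic where $B<0$. The question thus asks for a solution of \eqref{eq:zmc} on all of $\mathbb{R}^2$ along which the equation changes type.

The simplest solutions suggest that there should be one. The affine functions $f=at+bx+d$ have $B=a^2-b^2-1$ and realize each of the three types. For every smooth $g$ the function $f=g(x+t)$ is an entire solution, because $Q=\big((1-g'^2)+2g'^2-(1+g'^2)\big)g''=0$, and it has $B=-1$; so entire time-like solutions are abundant. Change of type also occurs: the helicoid $f=-x\tan t$ is a solution of mixed type on the strip $|t|<\pi/2$ (Section~\ref{sec:model}). Together with the examples of types S and L, this points to the answer yes. The answer is no, because one space-like point makes an entire solution rigid.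

\begin{theorem}\label{thm:main}
Let $f:\mathbb{R}^2\to\mathbb{R}$ be of class $C^3$ and satisfy \eqref{eq:zmc} on $\mathbb{R}^2$. If $f_t^2-f_x^2-1>0$ at some point, then $f=at+bx+d$ with constants satisfying $a^2>1+b^2$. Conversely, all such affine functions are solutions with space-like points.
\end{theorem}

\begin{corollary}\label{cor:main}
An entire ZMC-graph of type T with a space-like point is a space-like plane, and every other one satisfies $1+f_x^2-f_t^2\ge0$ everywhere. In particular there is no entire ZMC-graph of type T that is of mixed type.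
\end{corollary}

The hypothesis that $f$ is defined on the whole plane is sharp in the following sense.

\begin{theorem}\label{thm:sharp}
There is a real analytic solution of \eqref{eq:zmc}, of mixed type, on
\[
\mathbb{R}^2\setminus\big\{(0,x):x\le-\tfrac2\pi\log2\big\}.
\]
Its restrictions to $\{t>0\}$ and to $\{x>0\}$ are also of mixed type. Hence Theorem~\ref{thm:main} fails on these half-planes, and even on the plane minus a ray.
\end{theorem}

Section~\ref{sec:model} shows the mechanism on the helicoid and isolates the analytic obstruction, Lemma~\ref{lem:obstruction}. Sections~\ref{sec:shape}--\ref{sec:strip} bring a space-like region of an arbitrary entire solution into the form in which the lemma applies, and Section~\ref{sec:end} completes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:sharp} reverses the argument to construct the solution of Theorem~\ref{thm:sharp}.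

\section{Preliminaries}\label{sec:prelim}

\subsection*{The zero mean curvature condition}
Let $Y(u_1,u_2)$ be a $C^2$ immersion into $\mathbb{R}^3_1$, let $g_{ij}=\langle Y_{u_i},Y_{u_j}\rangle$, and let $\nu\ne0$ be normal to the surface. At a point where $(g_{ij})$ has an inverse $(g^{ij})$, the mean curvature vanishes if and only if
\begin{equation}\label{eq:trace}
\sum_{i,j}g^{ij}\langle Y_{u_iu_j},\nu\rangle=0 .
\end{equation}
Under a change of parameters the second derivatives transform as a tensor up to tangent vectors, which are orthogonal to $\nu$, so \eqref{eq:trace} does not depend on the parameters. We use three forms of it.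

\begin{itemize}
\item[(Z1)] \emph{Graphs.} For $Y=(t,x,f)$ the vector $\nu=(f_t,-f_x,1)$ is orthogonal to $Y_t=(1,0,f_t)$ and $Y_x=(0,1,f_x)$, and $\langle\nu,\nu\rangle=-B$. The products $\langle Y_{u_iu_j},\nu\rangle$ are the second derivatives of $f$, so the left side of \eqref{eq:trace} is $-Q/B$.
\item[(Z2)] \emph{Isothermal parameters.} Let $\varphi=(1,\varphi_1,\varphi_2)$ be holomorphic in $s=t+i\tau$ with $-1+\varphi_1^2+\varphi_2^2=0$, and let $Y=\operatorname{Re}\int\varphi\,ds$. Then $Y_t=\operatorname{Re}\varphi$ and $Y_\tau=-\operatorname{Im}\varphi$. The real and imaginary parts of the relation give $\langle Y_t,Y_t\rangle=\langle Y_\tau,Y_\tau\rangle=:\lambda$ and $\langle Y_t,Y_\tau\rangle=0$, and $2\lambda=-1+|\varphi_1|^2+|\varphi_2|^2$. Where $\lambda>0$, the map $Y$ is a space-like immersion and \eqref{eq:trace} reads $\langle Y_{tt}+Y_{\tau\tau},\nu\rangle=0$, which holds because $Y$ is harmonic.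
\item[(Z3)] \emph{Null parameters.} Let $\gamma$ be a null curve, that is, $\langle\gamma',\gamma'\rangle=0$, and let $Y(u,v)=\frac12(\gamma(u)+\gamma(v))$. Then $g_{11}=g_{22}=0$ and $g_{12}=\frac14\langle\gamma'(u),\gamma'(v)\rangle$. Where $g_{12}\neq0$, the map $Y$ is a time-like immersion and \eqref{eq:trace} reads $\langle Y_{uv},\nu\rangle=0$, which holds because $Y_{uv}=0$.
\end{itemize}

\subsection*{Standard facts}
Besides Liouville's theorem, the identity theorem for holomorphic functions, and the exactness of closed $C^1$ one-forms on simply connected domains, we use the following.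

\begin{itemize}
\item[(ODE)] Let $v$ be $C^1$ on an open set $O\subset\mathbb{R}^2$. Through each point of $O$ there is a unique maximal solution of $x'=v(t,x)$. It depends continuously on the initial point, and if its interval of existence has a finite endpoint, it leaves every compact subset of $O$ as $t$ tends to that endpoint. A solution of a scalar equation $z'=a(t)z$ with continuous $a$ equals $z(t_0)\exp\int_{t_0}^ta$, so its sign ($+$, $0$ or $-$) is constant.
\item[(MP)] \emph{Maximum principle.} If $v$ is harmonic on a bounded open set $O\subset\mathbb{C}$ and $\limsup_{s\to\zeta}v(s)\le0$ for every $\zeta\in\partial O$, then $v\le0$ on $O$.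
\item[(R)] \emph{Rad\'o's theorem} \cite[Theorem 12.14]{Rudin}. A continuous function on a closed disc that is holomorphic at the points of the open disc where it is non-zero is holomorphic in the open disc.
\end{itemize}

Throughout, $\mathbb{H}=\{z\in\mathbb{C}:\operatorname{Im}z>0\}$.

\section{The helicoid and the obstruction}\label{sec:model}

Let $f=-x\tan t$ on the strip $|t|<\pi/2$. Then $f_t=-x\sec^2t$, $f_x=-\tan t$, $f_{xx}=0$, $f_{tx}=-\sec^2t$ and $f_{tt}=-2x\sec^2t\tan t$. Both $2f_tf_xf_{tx}$ and $(1+f_x^2)f_{tt}$ equal $-2x\sec^4t\tan t$, so $Q=0$, and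
\[
B=\sec^4t\,(x^2-\cos^2t).
\]
The graph is time-like for $|x|<\cos t$ and space-like for $|x|>\cos t$. Consider the space-like region $\Omega=\{x<h(t)\}$ with $h(t)=-\cos t$. It has four features, each of which will reappear for a general solution.

\begin{enumerate}
\item Along the solutions of $x'=-f_x/f_t=-\sin t\cos t/x$ the quantity $x^2-\cos^2t$ is constant. So these curves preserve the sign of $B$, they fill $\Omega$, and the light-like curve $x=h(t)$ is one of them.
\item Writing $x=-\cos t\cosh\tau$ with $\tau>0$, we get $y=\sin t\cosh\tau$, that is, $(t,x,y)=\operatorname{Re}(s,-\cos s,\sin s)$ with $s=t+i\tau$. This is (Z2) with $\varphi=(1,\sin s,\cos s)$: the coordinate $t$ is the real part of an isothermal parameter.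
\item The parameter domain is the half-strip $D=\{|t|<\pi/2,\ \tau>0\}$. The light-like curve corresponds to the \emph{horizontal} side $\tau=0$, and the end $x\to-\infty$ corresponds to $\tau\to+\infty$.
\item The holomorphic function $c=x_t-ix_\tau=\sin s$ has $\operatorname{Im}c=\cos t\sinh\tau>0$, which expresses that $x$ is monotone in $\tau$. On the side $\tau=0$ it is real and equals the slope $h'(t)=\sin t\in(-1,1)$.
\end{enumerate}

If such a picture extended over all $t\in\mathbb{R}$, the half-strip would become a half-plane, and $c$ would send its whole boundary into $(-1,1)$. This is impossible.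

\begin{lemma}\label{lem:obstruction}
Let $D=\{t+i\tau:t\in\mathbb{R},\ \alpha<\tau<\beta\}$ with constants $-\infty\le\alpha<\beta\le+\infty$, not both infinite. There is no holomorphic function $c:D\to\mathbb{H}$ that has a limit in $(-1,1)$ at every point of $\partial D$.
\end{lemma}

\begin{proof}
Suppose $c$ exists. Replacing $c(s)$ by $-\overline{c(\bar s)}$, which again has positive imaginary part, we may assume that $\alpha$ is finite, and after a translation that $\alpha=0$. We need a bounded harmonic function on $\mathbb{H}$ that detects the interval $(-1,1)$, and we take the normalized angle under which $[-1,1]$ is seen from $z$: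
\[
\omega(z)=\tfrac1\pi\big(\arg(z-1)-\arg(z+1)\big),\qquad \arg\in(0,\pi).
\]
It is harmonic, $0<\omega<1$, and $\omega(z)\to1$ as $z$ tends to a point of $(-1,1)$, since then $\arg(z-1)\to\pi$ and $\arg(z+1)\to0$. Hence $u=1-\omega\circ c$ is harmonic on $D$, satisfies $0<u<1$, and tends to $0$ at every point of $\partial D$.

Since $D$ is unbounded, (MP) needs a barrier at infinity. The function $L(s)=\log|s+i|$ is harmonic near $\overline D\subset\{\tau\ge0\}$, non-negative on $\overline D$, and tends to $\infty$ as $|s|\to\infty$. Fix $s_0\in D$ and $\varepsilon>0$, and choose $R>|s_0|$ with $\varepsilon L>1$ on $D\cap\{|s|=R\}$. On $D\cap\{|s|<R\}$ the harmonic function $u-\varepsilon L$ has upper limit at most $0$ at each boundary point: on $\partial D$ because $u\to0$ and $L\ge0$, and on $D\cap\{|s|=R\}$ because $u<1<\varepsilon L$. So $u(s_0)\le\varepsilon L(s_0)$. Letting $\varepsilon\to0$ gives $u(s_0)\le0$, a contradiction.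
\end{proof}

Real boundary values alone are not contradictory, as $c(s)=s$ on the upper half-plane shows; their boundedness is what matters. The helicoid escapes the lemma through the vertical sides of its half-strip: there $c=\sin(\pm\frac\pi2+i\tau)=\pm\cosh\tau$ lies outside $[-1,1]$, so $\omega\circ c\to0$ and $u\to1$. The proof of Theorem~\ref{thm:main} shows that for an entire solution $D$ has no boundary other than horizontal lines on which $c$ tends to values in $(-1,1)$.

\section{The shape of a space-like region}\label{sec:shape}

The converse part of Theorem~\ref{thm:main} was noted in Section~\ref{sec:intro}. From now until Section~\ref{sec:end}, $f$ is a $C^3$ solution of \eqref{eq:zmc} on $\mathbb{R}^2$, and $\Omega$ is a connected component of the non-empty open set $\{B>0\}$. Note that $E,F,G,B$ are of class $C^2$. On $\{B\ge0\}$ we have $f_t^2\ge1+f_x^2$, so $f_t$ has constant sign on $\Omega$. Replacing $f$ by $-f$ preserves \eqref{eq:zmc} and $B$, so we assume $f_t>0$ on $\Omega$.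

A priori $\Omega$ is an arbitrary domain: it might have holes or an irregular boundary, and \eqref{eq:zmc} degenerates on $\partial\Omega$. What controls $\Omega$ is that \eqref{eq:zmc} is equivalent to a first-order linear equation for $B$ along $f_t\partial_t-f_x\partial_x$, the projection of the normal $\nu$ of (Z1) to the $(t,x)$-plane.

\begin{lemma}\label{lem:transport}
Let $\kappa=f_{tt}-f_{xx}$. For every $C^2$ function $f$ we have $f_tB_t-f_xB_x=2\kappa B-2Q$. In particular, solutions of \eqref{eq:zmc} satisfy
\begin{equation}\label{eq:transport}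
f_tB_t-f_xB_x=2\kappa B .
\end{equation}
\end{lemma}

\begin{proof}
Substituting $1-f_t^2=-(f_x^2+B)$ and $1+f_x^2=f_t^2-B$ gives
\[
Q=\kappa B-\big(f_t^2f_{tt}-2f_tf_xf_{tx}+f_x^2f_{xx}\big).
\]
By
\begin{equation}\label{eq:dB}
\tfrac12B_t=f_tf_{tt}-f_xf_{tx},\qquad \tfrac12B_x=f_tf_{tx}-f_xf_{xx},
\end{equation}
the bracket equals $\frac12(f_tB_t-f_xB_x)$.
\end{proof}

The lemma also shows that a ZMC-graph satisfies \eqref{eq:zmc} at its light-like points, where mean curvature is undefined: $Q=0$ on the closure of $\{B\ne0\}$ by (Z1) and continuity, and $Q=0$ on any open set where $B\equiv0$ by the identity. Thus Corollary~\ref{cor:main} follows from Theorem~\ref{thm:main}.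

On the open set $\{f_t>0\}$ consider the equation
\begin{equation}\label{eq:char}
x'(t)=-\frac{f_x}{f_t}(t,x(t)),
\end{equation}
and call its solutions \emph{characteristics}.

\begin{proposition}\label{prop:shape}
The domain $\Omega$ is simply connected and has the form
\[
\Omega=\{(t,x):t\in\mathbb{R},\ h_-(t)<x<h_+(t)\},
\]
where $h_-<h_+$ and each of $h_\pm$ either is identically $\pm\infty$ or is a characteristic defined on all of $\mathbb{R}$ along which $B=0$.
\end{proposition}

\begin{proof}
\emph{Characteristics in $\{B\ge0\}$ are global.} Let $N=\{B\ge0,\ f_t>0\}=\{B\ge0,\ f_t\ge1\}$, a closed subset of $\mathbb{R}^2$ contained in $\{f_t>0\}$. Along a characteristic, \eqref{eq:transport} gives $\frac{d}{dt}B=\frac{2\kappa}{f_t}B$, so the sign of $B$ is constant. A characteristic starting in $N$ therefore stays in $N$, where $|x'|=|f_x/f_t|<1$. On a bounded $t$-interval it remains in a bounded part of $N$, hence in a compact subset of $\{f_t>0\}$, and by (ODE) it exists for all $t\in\mathbb{R}$.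

\emph{$\Omega$ is swept out by one interval.} Let $P=\{B>0,\ f_t>0\}$. It is a union of components of $\{B>0\}$, so $\Omega$ is a component of $P$, and characteristics starting in $P$ stay in $P$. Fix $(t_1,x_1)\in\Omega$, let $P_1=\{x:(t_1,x)\in P\}$, and let $J=(x_-,x_+)$ be the component of $P_1$ containing $x_1$. Let $X(t;x_0)$ be the characteristic with $X(t_1;x_0)=x_0$, and let $\pi:P\to P_1$ send a point to the value at time $t_1$ of the characteristic through it. By (ODE), $\pi$ is continuous. As $J$ is open and closed in $P_1$, the set $\pi^{-1}(J)$ is open and closed in $P$. The map $(t,x_0)\mapsto(t,X(t;x_0))$ is a homeomorphism of $\mathbb{R}\times J$ onto $\pi^{-1}(J)$, with inverse $(t,x)\mapsto(t,\pi(t,x))$. So $\pi^{-1}(J)$ is connected and simply connected, and it is the component of $P$ containing $(t_1,x_1)$, namely $\Omega$.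

\emph{The boundary.} For fixed $t$ the function $X(t;\cdot)$ is continuous, and strictly increasing by uniqueness, so the slice of $\Omega$ at time $t$ is an interval $(h_-(t),h_+(t))$. If $x_+<\infty$, then $(t_1,x_+)\in N\setminus P$, so $B(t_1,x_+)=0$; the characteristic $X(t;x_+)$ is global, $B=0$ along it, and it equals $h_+(t)$ by continuous dependence. If $x_+=\infty$, then $X(t;x_0)\ge x_0-|t-t_1|\to\infty$ as $x_0\to\infty$, so $h_+\equiv+\infty$. The same argument with the inequalities reversed applies to $x_-$ and $h_-$.
\end{proof}

This is where the hypothesis that $f$ is entire enters: $N$ is closed in $\mathbb{R}^2$, so a characteristic cannot end at the edge of the domain of $f$. For the helicoid the characteristics end at $t=\pm\pi/2$.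

\section{An isothermal parameter with real part $t$}\label{sec:coordinate}

On $\Omega$ put $W=\sqrt B>0$. Completing the square in the induced metric gives
\[
E\,dt^2+2F\,dt\,dx+G\,dx^2=\frac BG\Big(dt^2+\Big(\frac{F\,dt+G\,dx}{W}\Big)^2\Big).
\]
If the one-form $(F\,dt+G\,dx)/W$ is exact, say equal to $-d\tau$, then $s=t+i\tau$ is an isothermal parameter. Keeping $t$ as the real part has a global advantage: the slices $t=\text{const}$ of $\Omega$ are intervals and $\tau$ is monotone on them, so $s$ is injective. The next identities say that the coordinate functions $t$ and $x$ are harmonic on the surface, and they supply the closed forms that we need.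

\begin{lemma}\label{lem:closed}
On $\Omega$,
\[
W^3\Big[\partial_t\frac GW-\partial_x\frac FW\Big]=f_tQ=0,\qquad W^3\Big[\partial_x\frac EW-\partial_t\frac FW\Big]=-f_xQ=0 .
\]
\end{lemma}

\begin{proof}
We use $\partial W^{-1}=-\frac12W^{-3}\partial B$ and \eqref{eq:dB}. The first expression is $B(G_t-F_x)-\frac12GB_t+\frac12FB_x$, that is,
\[
B(f_xf_{tx}-f_tf_{xx})-(1+f_x^2)(f_tf_{tt}-f_xf_{tx})+f_tf_x(f_tf_{tx}-f_xf_{xx}).
\]
The coefficient of $f_{tt}$ is $-f_t(1+f_x^2)$, that of $f_{tx}$ is $f_x(B+1+f_x^2+f_t^2)=2f_t^2f_x$, and that of $f_{xx}$ is $-f_t(B+f_x^2)=f_t(1-f_t^2)$. These are the coefficients of $f_tQ$. The second expression is $B(E_x-F_t)-\frac12EB_x+\frac12FB_t$, that is,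
\[
B(f_tf_{tx}-f_xf_{tt})-(f_t^2-1)(f_tf_{tx}-f_xf_{xx})+f_tf_x(f_tf_{tt}-f_xf_{tx}).
\]
The coefficient of $f_{tt}$ is $f_x(f_t^2-B)=f_x(1+f_x^2)$, that of $f_{tx}$ is $f_t(B-f_t^2+1-f_x^2)=-2f_tf_x^2$, and that of $f_{xx}$ is $f_x(f_t^2-1)$. These are the coefficients of $-f_xQ$.
\end{proof}

By the first identity and the simple connectivity of $\Omega$ there is a function $\tau$ on $\Omega$ with
\begin{equation}\label{eq:tau}
\tau_t=-\frac FW,\qquad \tau_x=-\frac GW<0 .
\end{equation}
Let $\Phi(t,x)=t+i\tau(t,x)$, and let
\[
\alpha(t)=\lim_{x\to h_+(t)}\tau(t,x)\in[-\infty,\infty),\qquad \beta(t)=\lim_{x\to h_-(t)}\tau(t,x)\in(-\infty,\infty].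
\]
Solving \eqref{eq:tau} for $dx$ gives $dx=-\frac FG\,dt-\frac WG\,d\tau$. The analogue of the function $x_t-ix_\tau$ of Section~\ref{sec:model} is therefore
\begin{equation}\label{eq:c}
c=\frac{-F+iW}{G}.
\end{equation}

\begin{proposition}\label{prop:coordinate}
The map $\Phi$ is a diffeomorphism of $\Omega$ onto the open set
\[
D=\{t+i\tau:t\in\mathbb{R},\ \alpha(t)<\tau<\beta(t)\}.
\]
Regard $x$ and $c$ as functions of $s\in D$. Then $x$ is strictly decreasing in $\tau$, and there is a holomorphic function $H$ on $D$ with $\operatorname{Re}H=x$ and $H'=c$. In particular $c:D\to\mathbb{H}$ is holomorphic. Moreover $c^2+(f_t+f_xc)^2=1$.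
\end{proposition}

\begin{proof}
The Jacobian of $\Phi$ is $\tau_x\ne0$, so $\Phi$ is a local diffeomorphism with open image. It maps the slice $(h_-(t),h_+(t))$ strictly monotonically onto $(\alpha(t),\beta(t))$, so it is injective with image $D$, and $x$ decreases in $\tau$.

With $ds=\big((W-iF)\,dt-iG\,dx\big)/W$ we have $(-F+iW)(W-iF)=i(F^2+W^2)=iEG$ and $(-F+iW)(-iG)=G(W+iF)$. Hence
\[
c\,ds=dx+i\,\frac{E\,dt+F\,dx}{W},
\]
which is closed by the second identity of Lemma~\ref{lem:closed}. So $c\,ds=dH$ for a function $H$, and we fix the additive constant so that $\operatorname{Re}H=x$. On $D$ the differential $dH$ is a multiple of $ds$, which is the Cauchy--Riemann equation; thus $H$ is holomorphic with $H'=c$. Also $\operatorname{Im}c=W/G>0$. Finally, $(Gc+F)^2=-W^2=F^2-EG$ gives $Gc^2+2Fc+E=0$, and $c^2+(f_t+f_xc)^2=Gc^2+2Fc+E+1$.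
\end{proof}

\begin{remark}\label{rem:symmetry}
The function $\tilde f(t,x)=f(t,-x)$ also solves \eqref{eq:zmc}. It has $\tilde F(t,x)=-F(t,-x)$, while $G$ and $W$ are only composed with the reflection. For the reflected domain, $\tilde h_+=-h_-$, the function $\tilde\tau(t,x)=-\tau(t,-x)$ satisfies \eqref{eq:tau}, $\tilde\alpha=-\beta$, and $\tilde c(t,x)=-\overline{c(t,-x)}$. So each statement about $\alpha$ yields the corresponding one about $\beta$.
\end{remark}

\section{The boundary of the parameter domain}\label{sec:strip}

So far $\alpha$ is only an infimum of continuous functions. To apply Lemma~\ref{lem:obstruction} we must show that it is constant.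

\begin{proposition}\label{prop:boundary}
Either $\alpha\equiv-\infty$, or $\alpha$ is a finite constant and, for every $t'\in\mathbb{R}$, $c(s)$ tends to a number in $(-1,1)$ as $s\to t'+i\alpha$ in $D$. Likewise, either $\beta\equiv+\infty$, or $\beta$ is a finite constant and $c$ has a limit in $(-1,1)$ at every point of the line $\tau=\beta$.
\end{proposition}

By Remark~\ref{rem:symmetry} it suffices to treat $\alpha$. The proposition follows from Lemmas~\ref{lem:infinite}, \ref{lem:dichotomy}, \ref{lem:degenerate} and \ref{lem:nondegenerate}, which cover the alternatives of Proposition~\ref{prop:shape}.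

\subsection*{The end $x\to+\infty$}
We have $\alpha(t)=\tau(t,x_0)-\int_{x_0}^{h_+(t)}(G/W)\,dx$. When $h_+=+\infty$ there is no bound on the growth of $W$, so the divergence of the integral cannot be read off from the integrand. Instead we use that the harmonic function $x=\operatorname{Re}H$ would tend to $+\infty$ at a finite lower boundary of $D$, so that $e^{-H}$ would tend to $0$. This can happen at an isolated boundary point, as with $H=-\log s$ and $e^{-H}=s$ near $0$, but here the complement of $D$ contains a whole segment. Rad\'o's theorem turns this into a contradiction without any regularity of $\partial D$.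

\begin{lemma}\label{lem:infinite}
If $h_+\equiv+\infty$, then $\alpha\equiv-\infty$.
\end{lemma}

\begin{proof}
Suppose $\alpha(t_0)>-\infty$ and let $s_0=t_0+i\alpha(t_0)$. Choose $\tau_0\in(\alpha(t_0),\beta(t_0))$ and, as $D$ is open, $\delta>0$ with $t+i\tau_0\in D$ for $|t-t_0|\le\delta$. Let $\Delta$ be the open disc with center $s_0$ and radius $r_0=\min(\delta,\tau_0-\alpha(t_0))$. Its points $t+i\tau$ satisfy $\tau<\tau_0$ and $|t-t_0|<\delta$, so $\Delta$ stays away from the upper boundary of $D$. Define $\psi=e^{-H}$ on $\Delta\cap D$ and $\psi=0$ on $\Delta\setminus D$.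

We claim that $\psi$ is continuous on $\Delta$. This holds on the open set $\Delta\cap D$. Let $s'=t'+i\tau'\in\Delta\setminus D$ and let $s_n=\Phi(t_n,x_n)\in\Delta\cap D$ tend to $s'$; since $|\psi(s_n)|=e^{-x_n}$, we must show $x_n\to+\infty$. As $x$ decreases in $\tau$ and $\operatorname{Im}s_n<\tau_0$, we have $x_n>x(t_n+i\tau_0)$, and the right side is bounded below because it is a value of a continuous function on $[t_0-\delta,t_0+\delta]$. If $x_n\not\to+\infty$, a subsequence converges to a real number $x'\ge x(t'+i\tau_0)>h_-(t')$. Since $h_+(t')=+\infty$, the point $(t',x')$ lies in $\Omega$, and $s'=\lim s_n=\Phi(t',x')\in D$, a contradiction.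

The set where $\psi\neq0$ is $\Delta\cap D$, and $\psi$ is holomorphic there. By (R), applied to the smaller closed discs centered at $s_0$, $\psi$ is holomorphic in $\Delta$. It vanishes on the segment $\{t_0+i\tau:\alpha(t_0)-r_0<\tau\le\alpha(t_0)\}$, which lies outside $D$, so $\psi\equiv0$. But $s_0+i\varepsilon\in\Delta\cap D$ for small $\varepsilon>0$, and $\psi\ne0$ there.
\end{proof}

\subsection*{A light-like boundary curve}
Now let $h:=h_+$ be finite. The integral $\int(G/W)\,dx$ converges at $x=h(t)$ if $B$ vanishes there to first order and diverges if it vanishes to second order. A mixture of the two behaviors along the curve would make $\alpha$ finite for some $t$ and infinite for others. The transport equation, differentiated once, excludes this; it is here, and in Taylor's formula below, that $f\in C^3$ is used.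

\begin{lemma}\label{lem:dichotomy}
The function $t\mapsto B_x(t,h(t))$ either vanishes identically or is negative everywhere.
\end{lemma}

\begin{proof}
Differentiating \eqref{eq:transport} in $x$ gives
\[
f_tB_{tx}-f_xB_{xx}=2\kappa_xB+2\kappa B_x+f_{xx}B_x-f_{tx}B_t .
\]
On the curve $B=0$, and $B_t=(f_x/f_t)B_x$ by \eqref{eq:transport}. Since $h'=-f_x/f_t$,
\[
\frac{d}{dt}B_x(t,h(t))=B_{tx}+h'B_{xx}=\frac1{f_t}\Big[2\kappa+f_{xx}-\frac{f_x}{f_t}f_{tx}\Big]B_x ,
\]
so the sign of $B_x$ is constant along the curve by (ODE). As $B>0$ just below the curve and $B=0$ on it, $B_x\le0$ there.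
\end{proof}

\begin{remark}\label{rem:convex}
The alternatives have a geometric meaning. The curve $\gamma(t)=(t,h(t),f(t,h(t)))$ has $\gamma'=(f_t,-f_x,f_t^2-f_x^2)/f_t=\nu/f_t$, so it is null. By \eqref{eq:dB}, along it $\frac d{dt}f_x=\frac{B_x}{2f_t}$ and $\frac{d}{dt}f_t=\frac{B_t}{2f_t}=\frac{f_xB_x}{2f_t^2}$, whence $h''=-\frac{d}{dt}\frac{f_x}{f_t}=-\frac{B_x}{2f_t^4}$. In the first alternative $\gamma'$ is constant and $\gamma$ is a light-like line. In the second $h''>0$, and the graph is time-like just above the curve, as for the helicoid.
\end{remark}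

\begin{lemma}\label{lem:degenerate}
If $B_x\equiv0$ on the curve $x=h(t)$, then $\alpha\equiv-\infty$.
\end{lemma}

\begin{proof}
Fix $t$. Since $B$ and $B_x$ vanish at $x=h(t)$, Taylor's formula gives $0<B(t,x)\le C(h(t)-x)^2$ for $x<h(t)$ near $h(t)$. With $G\ge1$ this yields $G/W\ge C^{-1/2}(h(t)-x)^{-1}$, whose integral up to $h(t)$ diverges.
\end{proof}

\begin{lemma}\label{lem:nondegenerate}
If $B_x<0$ on the curve $x=h(t)$, then $\alpha$ is a finite constant, and $c(s)\to h'(t')\in(-1,1)$ as $s\to t'+i\alpha$ in $D$.
\end{lemma}

\begin{proof}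
Let $I$ be a compact interval. By uniform continuity there are $m,\varepsilon_0,C>0$ such that $B_x\le-m$ and $G,|F_x|,|G_x|\le C$ at all points $(t,h(t)-\varepsilon)$ with $t\in I$, $0\le\varepsilon\le\varepsilon_0$. Then $B(t,h(t)-\varepsilon)\ge m\varepsilon$. For $0<\varepsilon\le\varepsilon_0$ these points lie in $\Omega$, because for fixed $t$ they form a segment in $\{B>0\}$ that meets $\Omega$.

\emph{$\alpha$ is finite.} We have $G/W\le Cm^{-1/2}\varepsilon^{-1/2}$, which is integrable at $\varepsilon=0$.

\emph{$\alpha$ is constant.} We follow $\tau$ along the translated curve. By \eqref{eq:tau},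
\[
\frac{d}{dt}\,\tau(t,h(t)-\varepsilon)=-\frac{F+Gh'(t)}{W}\Big|_{(t,h(t)-\varepsilon)} .
\]
On the curve $f_t^2=G$, so $h'=-f_x/f_t=-f_tf_x/f_t^2=-F/G$, and the numerator vanishes at $\varepsilon=0$. As $|h'|<1$, the numerator is at most $2C\varepsilon$ in absolute value, while $W\ge\sqrt{m\varepsilon}$. Hence for $t,t'\in I$
\[
|\tau(t,h(t)-\varepsilon)-\tau(t',h(t')-\varepsilon)|\le 2Cm^{-1/2}\sqrt\varepsilon\,|t-t'| ,
\]
and $\varepsilon\to0$ gives $\alpha(t)=\alpha(t')$.

\emph{Boundary values.} Let $s_n=\Phi(t_n,x_n)\to t'+i\alpha$, take $I$ to be a neighborhood of $t'$, and let $0<\delta\le\varepsilon_0$. The function $t\mapsto\tau(t,h(t)-\delta)$ is continuous on $I$ and exceeds $\alpha$, so it is at least $\alpha+\mu$ on $I$ for some $\mu>0$. For large $n$ we have $t_n\in I$ and $\tau(t_n,x_n)<\alpha+\mu$, hence $h(t_n)-\delta<x_n<h(t_n)$ by monotonicity. As $\delta$ is arbitrary, $(t_n,x_n)\to(t',h(t'))$. The right side of \eqref{eq:c} is continuous on $\{B\ge0\}$, so $c(s_n)\to-F/G=h'(t')$, and $|h'|=|f_x|/\sqrt{1+f_x^2}<1$.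
\end{proof}

\section{End of the proof of Theorem~\ref{thm:main}}\label{sec:end}

By Proposition~\ref{prop:boundary}, $D=\{\alpha<\tau<\beta\}$ with constants $\alpha,\beta$, and $c:D\to\mathbb{H}$ has a limit in $(-1,1)$ at every point of $\partial D$. Lemma~\ref{lem:obstruction} forces $\alpha=-\infty$ and $\beta=+\infty$, that is, $D=\mathbb{C}$.

Then $e^{ic}$ is entire and $|e^{ic}|=e^{-\operatorname{Im}c}<1$, so $e^{ic}$ is constant by Liouville's theorem; its derivative $ic'e^{ic}$ vanishes, and $c$ is a constant in $\mathbb{H}$. By Proposition~\ref{prop:coordinate}, the continuous function $f_t+f_xc$ on the connected set $\Omega$ takes values among the square roots of $1-c^2$, so it is constant. Its imaginary part $f_x\operatorname{Im}c$ shows that $f_x$ is constant on $\Omega$, and then so is $f_t$. Thus $B$ is a positive constant on $\Omega$, and by continuity on $\overline\Omega$. A boundary point of a component of $\{B>0\}$ does not lie in $\{B>0\}$, so $\partial\Omega=\emptyset$ and $\Omega=\mathbb{R}^2$. Therefore $f=at+bx+d$ with $a^2-b^2-1=B>0$. \qed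

\section{A solution of mixed type on the plane minus a ray}\label{sec:sharp}

We now prove Theorem~\ref{thm:sharp} by running the argument backward: we prescribe $c$ and build the surface. We want a curve of type change $x=h(t)$ defined for all $t$, so in view of Lemma~\ref{lem:nondegenerate} and Remark~\ref{rem:convex} the function $c$ should be real and increasing on $\mathbb{R}$ with values in $(-1,1)$, and have positive imaginary part above $\mathbb{R}$. Lemma~\ref{lem:obstruction} forbids this on the whole half-plane, so we allow a slit, and $\frac2\pi\arctan s$ has all these properties. The helicoid shows how to continue across the curve: setting $\tau=ir$ in its parametrization gives $(t,-\cos t\cos r,\sin t\cos r)=\frac12(\gamma(t+r)+\gamma(t-r))$ with $\gamma(u)=(u,-\cos u,\sin u)$, which is of the form (Z3). Both halves depend only on $\rho=\tau^2=-r^2$, and $(t,\rho)$ are the parameters that are regular across the curve.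

\subsection*{The data}
Let $S=\mathbb{C}\setminus\{i\tau:|\tau|\ge1\}$, which is star-shaped about $0$. For $s=t+i\tau$ we have $1-is=(1+\tau)-it$ and $1+is=(1-\tau)+it$, and neither lies in $(-\infty,0]$ when $s\in S$. With the principal logarithm put
\[
c(s)=\frac2\pi\arctan s=\frac i\pi\big(\log(1-is)-\log(1+is)\big),\qquad c'(s)=\frac{2}{\pi(1+s^2)} .
\]
On $\mathbb{R}$ this is the real function $\frac2\pi\arctan t$, strictly increasing with values in $(-1,1)$, and on $S$
\begin{equation}\label{eq:imc}
\operatorname{Im}c=\frac1{2\pi}\log\frac{(1+\tau)^2+t^2}{(1-\tau)^2+t^2},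
\end{equation}
which has the sign of $\tau$. Hence $c$ never lies in $\{z\in\mathbb{R}:|z|\ge1\}$, so $1-c^2\notin(-\infty,0]$ and the principal branch of $\sqrt{1-c^2}$ is holomorphic on $S$. Define holomorphic functions $H,K$ on $S$ by
\[
H'=c,\qquad K'=\sqrt{1-c^2},\qquad H(0)=K(0)=0,
\]
and let $h=H|_{\mathbb{R}}$, $k=K|_{\mathbb{R}}$. These are real functions with $h'^2+k'^2=1$ and $h''>0$; explicitly $h(t)=\frac2\pi\big(t\arctan t-\frac12\log(1+t^2)\big)$. Since $h(0)=h'(0)=0$, we have $h(t)>0$ for $t\ne0$.

\subsection*{The two halves}
For $s\in S$ with $\tau>0$ let $Y^+=(t,\operatorname{Re}H(s),\operatorname{Re}K(s))$. This is (Z2) with $\varphi=(1,c,\sqrt{1-c^2})$ and $2\lambda=|c^2|+|1-c^2|-1$. By the triangle inequality $\lambda\ge0$, with equality only if $c^2\in[0,1]$, which is excluded because $c\notin\mathbb{R}$. So $Y^+$ is a space-like ZMC immersion.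

For $t\in\mathbb{R}$ and $r>0$ let $Y^-=\frac12(\gamma(t+r)+\gamma(t-r))$ with the null curve $\gamma(u)=(u,h(u),k(u))$; its first coordinate is $t$. This is (Z3) with $u=t+r$, $v=t-r$. Since $h'$ is injective, $(h',k')(u)$ and $(h',k')(v)$ are distinct unit vectors of the Euclidean plane, so $\langle\gamma'(u),\gamma'(v)\rangle=-1+h'(u)h'(v)+k'(u)k'(v)<0$. So $Y^-$ is a time-like ZMC immersion.

\subsection*{Gluing}
Let $U=\{(t,\rho)\in\mathbb{R}^2:t\ne0\ \text{or}\ \rho<1\}$.

\begin{lemma}\label{lem:glue}
Let $\Theta$ be holomorphic on $S$ and real on $\mathbb{R}$. Define $\Theta^*$ on $U$ by $\Theta^*(t,\tau^2)=\operatorname{Re}\Theta(t+i\tau)$ for $\tau\ge0$ and $\Theta^*(t,-r^2)=\frac12(\Theta(t+r)+\Theta(t-r))$ for $r\ge0$. Then $\Theta^*$ is real analytic on $U$, and $\partial_\rho\Theta^*(t,0)=-\frac12\Theta''(t)$.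
\end{lemma}

\begin{proof}
For $\rho\neq0$ analyticity holds because $\sqrt{|\rho|}$ is analytic. By the identity theorem $\Theta(\bar s)=\overline{\Theta(s)}$, so in both cases $\Theta^*(t,\rho)=\frac12(\Theta(t+w)+\Theta(t-w))$ with $w^2=-\rho$. Fix $t_0\in\mathbb{R}$ and let $M$ bound $|\Theta|$ on the disc $|s-t_0|\le\frac34$, which lies in $S$. For $|z-t_0|<\frac14$ the Cauchy estimates give $|\Theta^{(n)}(z)|/n!\le2^nM$. Hence the series
\[
\sum_{j\ge0}\frac{(-1)^j\,\Theta^{(2j)}(z)}{(2j)!}\,\rho^j
\]
converges locally uniformly for complex $z,\rho$ with $|z-t_0|<\frac14$, $|\rho|<\frac14$, and its sum is holomorphic in $(z,\rho)$. By Taylor's theorem the odd powers of $w$ cancel, and the sum equals $\Theta^*(t,\rho)$ for real arguments. The term $j=1$ gives the derivative.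
\end{proof}

Put $\xi=H^*$ and $\eta=K^*$. The analytic map $(t,\rho)\mapsto(t,\xi,\eta)$ on $U$ is $Y^+$ for $\rho=\tau^2>0$, the curve $\gamma$ for $\rho=0$, and $Y^-$ for $\rho=-r^2<0$.

\subsection*{The surface is a graph}
First, $\xi_\rho<0$ on $U$:
\begin{itemize}
\item for $\rho=0$, $\xi_\rho=-\frac12h''(t)<0$;
\item for $\rho=\tau^2>0$, $2\tau\,\xi_\rho=\partial_\tau\operatorname{Re}H=-\operatorname{Im}c<0$;
\item for $\rho=-r^2<0$, $-2r\,\xi_\rho=\partial_r\xi=\frac12(h'(t+r)-h'(t-r))>0$.
\end{itemize}
Next we determine the range of $\xi(t,\cdot)$.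
\begin{itemize}
\item As $\rho\to-\infty$, $\xi\to+\infty$, because $\partial_r\xi$ is positive and has positive derivative $\frac12(h''(t+r)+h''(t-r))$.
\item For $t\ne0$ and $\rho\to+\infty$, $\xi\to-\infty$. Indeed, by \eqref{eq:imc}, $\operatorname{Im}c=\frac1{2\pi}\log\big(1+\frac{4\tau}{(1-\tau)^2+t^2}\big)\sim\frac2{\pi\tau}$, whose integral diverges.
\item For $t=0$ and $0\le\tau<1$, integrating $\partial_\tau\xi=-\frac1\pi\log\frac{1+\tau}{1-\tau}$ from $\xi(0,0)=0$ gives
\[
\xi=-\tfrac1\pi\big((1+\tau)\log(1+\tau)+(1-\tau)\log(1-\tau)\big)\to-\tfrac2\pi\log2\qquad(\tau\to1^-).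
\]
\end{itemize}
Each slice of $U$ is an interval, so $\Psi(t,\rho)=(t,\xi(t,\rho))$ is a bijection of $U$ onto $V=\mathbb{R}^2\setminus\{(0,x):x\le-\frac2\pi\log2\}$. Its Jacobian $\xi_\rho$ does not vanish, so $\Psi^{-1}$ is real analytic, and $f=\eta\circ\Psi^{-1}$ is a real analytic function on $V$ whose graph is the surface above.

The line $\rho=0$ corresponds to $x=h(t)$. As $\xi$ decreases in $\rho$, the part $x<h(t)$ of the graph is the image of $Y^+$ and is space-like, and the part $x>h(t)$ is the image of $Y^-$ and is time-like. By (Z1), \eqref{eq:zmc} holds off the curve $x=h(t)$, and on it by continuity. So $f$ is a solution of mixed type on $V$. Both half-planes $\{t>0\}$ and $\{x>0\}$ lie in $V$. The first contains points on both sides of the curve. The second contains the points with $x>h(t)$, $x>0$, and also the points with $0<x<h(t)$, which exist for $t\ne0$. A solution of mixed type is not affine, since $B$ is constant for affine functions. This proves Theorem~\ref{thm:sharp}. \qed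

\begin{remark}
The example shows which steps of the proof of Theorem~\ref{thm:main} the missing ray destroys. The space-like region is $\{x<h(t)\}$ minus the ray, so its lower edge is $-\infty$ for $t\ne0$ but $-\frac2\pi\log2$ for $t=0$, contrary to Proposition~\ref{prop:shape}. Its parameter domain is the upper half-plane minus the slit $\{i\tau:\tau\ge1\}$, and by \eqref{eq:imc} the function $\operatorname{Im}c$ has a positive limit at each point $i\tau$ with $\tau>1$. The slit plays the part of the vertical sides of the helicoid's half-strip.
\end{remark}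

\begin{thebibliography}{9}

\bibitem{KU}
Takeki Komatsu and Masaaki Umehara,
\emph{Examples of entire zero-mean curvature graphs of mixed-type in Lorentz-Minkowski space via Konderak's formulas},
arXiv:2505.21869 (2025).

\bibitem{Rudin}
Rudin, \emph{Real and Complex Analysis}.

\end{thebibliography}
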